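# A locally uniformly rotund renorming of $c_0$ without property A

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, $c_0=c_0(\mathbb N,\mathbb K)$ with unit vectors $e_n$, and $\|x\|_\infty=\max_k|x_k|$.

## 1. An identity map on $c_0$ that norm attaining operators cannot approach

Give $c_0$ a second norm,
$$\|y\|_0^2=\|y\|_\infty^2+\sum_{k}2^{-k}|y_k|^2 ,$$
and let $Y_0=(c_0,\|\cdot\|_0)$. (A Euclidean combination of seminorms is a seminorm, by Minkowski's inequality in $\ell_2$; we use this repeatedly.) Let $T$ be the identity map from $(c_0,\|\cdot\|_\infty)$ to $Y_0$.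

What is $\|T\|$? Since $\sum 2^{-k}=1$, we have $\|y\|_0^2\le 2\|y\|_\infty^2$, and for $y=e_1+\dots+e_N$ we get $\|y\|_0^2=2-2^{-N}$. So $\|T\|=\sqrt2$. Is there a unit vector $y$ with $\|Ty\|_0=\sqrt2$? That would force $|y_k|=1$ for every $k$, which is impossible in $c_0$. So $T$ does not attain its norm.

Can we perturb $T$ slightly into an operator that does? Let $S:(c_0,\|\cdot\|_\infty)\to Y_0$ be bounded, with $\|Sx\|_0=\|S\|$ for some $x$ with $\|x\|_\infty=1$. Pick $n$ with $|x_n|\le\frac12$; all large $n$ qualify. Then $\|x\pm\frac12e_n\|_\infty\le1$, so $\|Sx\pm\frac12Se_n\|_0\le\|S\|$. Average the squares of these two norms. The sup norm part satisfies $\frac12(\|u+v\|_\infty^2+\|u-v\|_\infty^2)\ge\|u\|_\infty^2$, and the weighted $\ell_2$ part satisfies the parallelogram identity. Hence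
$$\|S\|^2\ \ge\ \tfrac12\big(\|Sx+\tfrac12Se_n\|_0^2+\|Sx-\tfrac12Se_n\|_0^2\big)\ \ge\ \|Sx\|_0^2+\tfrac14\sum_k2^{-k}|(Se_n)_k|^2 .$$
Since $\|Sx\|_0=\|S\|$, the last sum is $0$, so $Se_n=0$. But $Te_n=e_n$, so $\|S-T\|\ge\|e_n\|_0>1$. Every norm attaining operator is at distance more than $1$ from $T$.

The argument uses one feature of the domain: around each unit vector $x$ of $c_0$ there are flat directions, that is, non-zero $z$ with $\|x\pm z\|_\infty\le1$. If the domain has no flat directions, the argument says nothing. The natural question is whether strong roundness of the domain rules out such examples altogether.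

## 2. Property A and local uniform rotundity

For Banach spaces $X,Y$ let $\mathcal L(X,Y)$ be the space of bounded linear operators with the operator norm.

**Definition.** An operator $T\in\mathcal L(X,Y)$ is norm attaining, written $T\in\operatorname{NA}(X,Y)$, if there is $x\in X$ with $\|x\|=1$ and $\|Tx\|=\|T\|$. The space $X$ has (Lindenstrauss) property A if $\operatorname{NA}(X,Y)$ is norm-dense in $\mathcal L(X,Y)$ for every Banach space $Y$.

Note that $Y$ is arbitrary: to refute property A we may design $Y$. A non-zero finite-dimensional $X$ has property A, because its unit sphere is compact and every operator attains its norm. Section 1 shows that $(c_0,\|\cdot\|_\infty)$ fails property A.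

**Definition.** $X$ is LUR (locally uniformly rotund) if, whenever $\|x\|=\|x_n\|=1$ and $\|x_n+x\|\to2$, it follows that $\|x_n-x\|\to0$.

A Hilbert space is LUR, since $\|x_n-x\|^2=4-\|x_n+x\|^2$ for unit vectors. The space $(c_0,\|\cdot\|_\infty)$ is not: take $x=e_1$ and $x_n=e_1+e_2$.

An LUR space has no flat directions. Indeed, if $\|x\|=1$ and $\|x\pm z\|\le1$, then $2=\|(x+z)+(x-z)\|\le\|x+z\|+\|x-z\|\le 2$, so $x\pm z$ are unit vectors whose sum has norm $2$; LUR, applied with a constant sequence, gives $x+z=x-z$, that is, $z=0$. More is true. If $\|f\|=f(x)=1$ for a functional $f$ and a unit vector $x$, and $x_n$ are unit vectors with $\operatorname{Re}f(x_n)\to1$, then $\|x+x_n\|\ge\operatorname{Re}f(x+x_n)\to2$, so $x_n\to x$. Thus a functional that attains its norm does so in a stable way, and one may hope for the same kind of stability for operators.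

The question, then: **does every non-zero LUR Banach space have property A?** It is taken from Mingu Jung, Miguel Martin and Abraham Rueda Zoca, "Residuality in the set of norm attaining operators between Banach spaces", arXiv:2203.04023 (2022), where it is left open. The answer given here is no.

Where could a counterexample live? Finite-dimensional spaces are excluded. A theorem of Bourgain, recalled in Section 8, says that spaces with the Radon–Nikodým property have property A, and this excludes all reflexive spaces. The space $c_0$ is not excluded, and Section 1 points to it. We look for an LUR norm on $c_0$ under which a version of the argument of Section 1 survives.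

## 3. Comparing second differences

If there are no flat directions, the next best thing is an almost flat one. The following bookkeeping makes this precise. For a seminorm $q$ put
$$E_q(u,v)=\tfrac12\big(q(u+v)^2+q(u-v)^2\big)-q(u)^2 ,$$
the excess of $q$ at $u$ in direction $v$. For a normed space $X$ write $E_X$ for the excess of its norm. There are three elementary facts.

First, $E_q\ge0$, because $\frac12(q(u+v)^2+q(u-v)^2)\ge\big(\frac12(q(u+v)+q(u-v))\big)^2\ge q(u)^2$. Second, if $q^2=\sum_iq_i^2$ is a convergent sum of squares of seminorms, then $E_q=\sum_iE_{q_i}$. Third, for $h(y)=(\sum_kw_k|y_k|^2)^{1/2}$ with weights $w_k\geq 0$, the parallelogram identity gives $E_h(u,v)=\sum_kw_k|v_k|^2$, independently of $u$.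

Now let $S\in\mathcal L(X,Y)$ attain its norm at a unit vector $x$. Then for every $z\in X$
$$E_Y(Sx,Sz)\le\|S\|^2E_X(x,z). \tag{1}$$
Indeed $\frac12(\|Sx+Sz\|^2+\|Sx-Sz\|^2)\le\|S\|^2\big(\|x\|^2+E_X(x,z)\big)$, and $\|Sx\|^2=\|S\|^2\|x\|^2$.

So to keep norm attaining operators away from the identity we need the following: at every $x$, some direction $z$ in which the excess of the domain is much smaller than the convexity that the target is sure to show in direction $Sz$, when $S$ is near the identity.

**A first attempt: weights on the coordinates.** Fix $W>0$ and $0<\eta\le1$ with $\eta(1+W)<1$, and let $w_n=W2^{-n}$, so $\sum w_n=W$. The simplest way to round the sup norm is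
$$\|x\|_1^2=\|x\|_\infty^2+\eta\sum_kw_k|x_k|^2\quad\text{on the domain},\qquad \|y\|_1^2+\sum_kw_k|y_k|^2\quad\text{on the target}.$$
Call these spaces $X_1,Y_1$. Let $T:X_1\to Y_1$ be the identity, let $S$ attain its norm at $x$, and put $M=\|x\|_\infty$, $\varepsilon=\|S-T\|$. Choose $n$ with $|x_n|<M$ and put $t=M-|x_n|$. Then $\|x\pm te_n\|_\infty=M$, so the only excess comes from the weighted sum: $E_{X_1}(x,te_n)=\eta t^2w_n$. In the target, $E_{Y_1}(Sx,tSe_n)\ge t^2w_n|(Se_n)_n|^2$. By (1),
$$|(Se_n)_n|\le\sqrt\eta\,\|S\| .$$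
If $S$ is near $T$, the left side is near $1$ and $\|S\|$ is near $\|T\|\le\sqrt{1+W}$. Since $\sqrt{\eta(1+W)}<1$, $S$ cannot be too near to $T$. Hence $X_1$ fails property A. It is also strictly convex (distinct unit vectors $u,v$ have $\|u+v\|_1<2$), because $2\|u\|_1^2+2\|v\|_1^2-\|u+v\|_1^2\ge\eta\sum_kw_k|u_k-v_k|^2>0$ for $u\ne v$.

**Where the first attempt stops.** $X_1$ is not LUR. Take $e_1$ and $e_1+e_k$. As $k\to\infty$,
$$\|e_1+e_k\|_1^2=1+\eta w_1+\eta w_k\to\|e_1\|_1^2,\qquad \|2e_1+e_k\|_1^2=4+4\eta w_1+\eta w_k\to4\|e_1\|_1^2 .$$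
After normalization we have unit vectors $u$ and $u_k$ with $\|u+u_k\|_1\to2$, while the $k$-th coordinate of $u_k-u$ is $\|e_1+e_k\|_1^{-1}$, which does not tend to $0$. The summable weights are attached to the indices, so far coordinates are invisible.

The repair is to attach the weights of the domain to the ranks of the coordinates: the largest coordinate gets the first weight, the second largest the second, and so on, wherever they sit. Then $e_1+e_k$ shows a second-largest coordinate of size $1$ for every $k$. The price is that the target must still carry weights on indices, since there we want a Hilbertian term whose excess does not depend on $Sx$; so we shall have to compare ranks with indices.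

## 4. Weights attached to ranks

Keep $W>0$, $0<\eta\le1$, $\eta(1+W)<1$, and put
$$w_n=W2^{-n},\qquad a_n=\eta w_n,\qquad \alpha_n=a_n-a_{n+1}>0 .$$
Then $\sum_nw_n=W$, and since $a_n\to0$, telescoping gives $a_j=\sum_{m\ge j}\alpha_m$.

**Definition.** For $x\in c_0$ and $m\in\mathbb N$,
$$\sigma_m(x)=\max\Big\{\big(\textstyle\sum_{k\in A}|x_k|^2\big)^{1/2}:A\subset\mathbb N,\ |A|=m\Big\}.$$

To see that the maximum exists, choose indices greedily: $n_1$ with $|x_{n_1}|$ maximal, then $n_2\ne n_1$ with $|x_{n_2}|$ maximal among the rest, and so on; these maxima exist because $x\in c_0$. Write $x^*_j=|x_{n_j}|$. Every index outside $\{n_1,\dots,n_{j-1}\}$ has modulus at most $x^*_j$, so at most $j-1$ indices have modulus greater than $x_j^*$. Hence in any set $A$ with $m$ elements the $j$-th largest modulus is at most $x^*_j$, and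
$$\sigma_m(x)^2=\sum_{j\le m}(x^*_j)^2 .$$
As a maximum of seminorms $\sigma_m$ is a seminorm, and it vanishes only at $0$, so it is a norm. Clearly $\sigma_m(x)^2\le m\|x\|_\infty^2$. For example, $\sigma_1=\|\cdot\|_\infty$, and $\sigma_2(e_1)^2=1$ while $\sigma_2(e_1+e_k)^2=2$ for every $k\ge2$. This is exactly what $X_1$ failed to see.

Now define
$$\|x\|_X^2=\|x\|_\infty^2+\sum_m\alpha_m\sigma_m(x)^2,\qquad \|y\|_Y^2=\|y\|_X^2+\sum_kw_k|y_k|^2 .$$
Interchanging sums, $\sum_m\alpha_m\sigma_m(x)^2=\sum_ja_j(x_j^*)^2$: the $j$-th largest coordinate carries the weight $a_j=\eta w_j$. Both expressions are square roots of sums of squares of seminorms. Since $\sum_mm\alpha_m=\sum_ja_j=\eta W$, and since $\|\cdot\|_\infty\le\|\cdot\|_X$,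
$$\|x\|_\infty\le\|x\|_X\le\sqrt{1+\eta W}\,\|x\|_\infty,\qquad \|x\|_X\le\|x\|_Y\le\sqrt{1+W}\,\|x\|_X . \tag{2}$$
So both are equivalent norms on $c_0$. Let $X=(c_0,\|\cdot\|_X)$, $Y=(c_0,\|\cdot\|_Y)$, and let $T:X\to Y$ be the identity map. By (2), $1\le\|T\|\le\sqrt{1+W}$.

**Theorem 1.** $X$ and $Y$ are LUR, and every $S\in\operatorname{NA}(X,Y)$ satisfies
$$\|S-T\|\ \ge\ \rho(\eta,W):=\frac{1-\sqrt{\eta(1+W)}}{\sqrt{1+\eta W}+\sqrt\eta}>0 .$$
Hence $X$ is LUR and fails property A.

So LUR does not imply property A, and the range space can be taken LUR and isomorphic to $c_0$ as well. For concrete numbers take $W=1$, $\eta=\frac1{16}$: then $\rho=\frac{4-\sqrt2}{\sqrt{17}+1}$. This exceeds $\frac12$ because $8-2\sqrt2>\sqrt{17}+1$, that is, $2\sqrt2+\sqrt{17}<7$, which holds as $2\sqrt2<2.83$ and $\sqrt{17}<4.13$.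

Section 5 proves that the norms are LUR, Section 6 finds the almost flat directions, and Section 7 combines them with (1).

## 5. Rank weights make the norm LUR

For a seminorm $q$,
$$2q(u)^2+2q(v)^2-q(u+v)^2\ \ge\ (q(u)-q(v))^2\ \ge\ 0, \tag{3}$$
since $q(u+v)\le q(u)+q(v)$.

**Lemma 1.** Let $\|\cdot\|$ be an equivalent norm on $c_0$ such that $\|\cdot\|^2$ is a countable sum of squares of seminorms, among which are $\sqrt{\alpha_m}\,\sigma_m$ for all $m$, with $\alpha_m>0$. Then $\|\cdot\|$ is LUR.

*Proof.* Let $\|x\|=\|x^k\|=1$ and $\|x+x^k\|\to2$. We must show $x^k\to x$.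

**Step 1: pass from the norm to each $\sigma_m$.** We have $2\|x\|^2+2\|x^k\|^2-\|x+x^k\|^2\to0$. This quantity is the sum of the corresponding quantities for the individual seminorms, and by (3) each of these is non-negative. So each tends to $0$. Dividing by $\alpha_m>0$, for every $m$,
$$\Delta_{m,k}:=2\sigma_m(x)^2+2\sigma_m(x^k)^2-\sigma_m(x+x^k)^2\ \longrightarrow\ 0\qquad(k\to\infty),$$
and, by (3) again, $\sigma_m(x^k)\to\sigma_m(x)$.

**Step 2: isolate the large coordinates of $x$.** Let $0<\tau\le\|x\|_\infty$. Put $A=\{i:|x_i|\ge\tau\}$, which is finite and non-empty, $m=|A|$, and $s=\max_{i\notin A}|x_i|<\tau$. Let $\gamma=\min_{i\in A}|x_i|^2-s^2>0$. If $|B|=m$ and $B\ne A$, then $|A\setminus B|=|B\setminus A|\ge1$, so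
$$\sum_A|x_i|^2-\sum_B|x_i|^2=\sum_{A\setminus B}|x_i|^2-\sum_{B\setminus A}|x_i|^2\ge|A\setminus B|\,\gamma\ge\gamma .$$
Thus $A$ is the unique maximizing set for $\sigma_m(x)$, with a gap: $\sum_B|x_i|^2\le\sigma_m(x)^2-\gamma$ for all other $B$ of size $m$.

**Step 3: convergence on $A$.** Let $A_k$ be a maximizing set for $\sigma_m(x+x^k)$. By the parallelogram law in $\ell_2(A_k)$,
$$\sigma_m(x+x^k)^2=2\sum_{A_k}|x_i|^2+2\sum_{A_k}|x_i^k|^2-\sum_{A_k}|x_i-x_i^k|^2\le2\sum_{A_k}|x_i|^2+2\sigma_m(x^k)^2-\sum_{A_k}|x_i-x_i^k|^2 .$$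
Inserting this in the definition of $\Delta_{m,k}$,
$$\Delta_{m,k}\ \ge\ 2\Big(\sigma_m(x)^2-\sum_{A_k}|x_i|^2\Big)+\sum_{A_k}|x_i-x_i^k|^2 .$$
Both terms on the right are non-negative. If $A_k\ne A$, the first is at least $2\gamma$ by Step 2; as $\Delta_{m,k}\to0$, this happens for only finitely many $k$. For all other $k$ we have $A_k=A$, and $\sum_A|x_i-x_i^k|^2\le\Delta_{m,k}\to0$.

**Step 4: the coordinates off $A$ stay small.** Here we use the next norm, $\sigma_{m+1}$. For $i\notin A$ the set $A\cup\{i\}$ has $m+1$ elements, so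
$$|x_i^k|^2+\sum_A|x_j^k|^2\le\sigma_{m+1}(x^k)^2\longrightarrow\sigma_{m+1}(x)^2=\sum_A|x_j|^2+s^2 .$$
By Step 3, $\sum_A|x_j^k|^2\to\sum_A|x_j|^2$. The bound $\sigma_{m+1}(x^k)^2-\sum_A|x^k_j|^2$ for $|x_i^k|^2$ does not depend on $i$, so $\limsup_k\sup_{i\notin A}|x_i^k|\le s\le\tau$.

**Step 5: conclusion.** On $A$ the difference $x-x^k$ tends to $0$; off $A$ its moduli are at most $s+|x_i^k|$. Hence $\limsup_k\|x-x^k\|_\infty\le2\tau$. As $\tau$ may be arbitrarily small, $\|x-x^k\|_\infty\to0$, and $\|x-x^k\|\to0$ because the norms are equivalent. $\square$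

Both $\|\cdot\|_X$ and $\|\cdot\|_Y$ satisfy the hypothesis: the remaining seminorms are $\|\cdot\|_\infty$ and, for $Y$, the $y\mapsto\sqrt{w_k}\,|y_k|$. So $X$ and $Y$ are LUR.

## 6. Ranks against indices: the almost flat directions of $X$

We look for a direction at $x$ whose cost in $X$ is at most $\eta$ times the index weights that the target will see.

*The simplest case.* Suppose all $|x_k|$ are non-zero and distinct. Move one coordinate $n$ radially, from $x_n$ to $x_n\pm t\,x_n/|x_n|$, with $t$ so small that the order of the moduli does not change. If $n$ has rank $j\ge2$, the sup norm is unaffected, and the excess is that of $a_j(x_j^*)^2$, namely $\eta w_jt^2$. The target sees $w_n$. So we want $w_n\ge w_j$, that is, $n\le j$: a coordinate whose index does not exceed its rank. If coordinate $1$ is not the largest, then $n=1$ will do; if it is, then $n=2$ will do, since its rank is at least $2$.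

*Ties break this.* Suppose $|x_k|=s>0$ for a block of coordinates occupying the ranks $p,\dots,r$ with $2\le p<r$, and move only one of them radially by $\pm t$, $t$ small. Moved up, it takes rank $p$; moved down, it takes rank $r$. The average change of $\sum_ja_j(x_j^*)^2$ is
$$\tfrac12\big(a_p(2st+t^2)+a_r(-2st+t^2)\big)=st(a_p-a_r)+\tfrac12t^2(a_p+a_r),$$
which is of first order in $t$, because $a_p>a_r$. For small $t$ no bound of the form $Ct^2$ holds. The remedy is to move the whole block at once: then the block keeps its ranks, and the first-order terms cancel.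

*Not every block is good.* Let $x_1=1$, $x_2=x_5=\frac12$, and $x_k=\frac1k$ for all other $k$. The block $\{2,5\}$ occupies the ranks $2,3$, and $w_2+w_5=\frac9{32}W$ is less than $w_2+w_3=\frac{12}{32}W$. But the block $\{3\}$ has rank $4$, and $w_3\ge w_4$. In general a summation over all blocks below the top one produces a good block. The top block must be left out because moving it changes the sup norm: averaging $(M\pm t)^2$ costs a full $t^2$, without the small factor.

**Lemma 2.** For every $x\in c_0\setminus\{0\}$ there are $t>0$, a finite non-empty $I\subset\mathbb N$, and $z\in c_0$ with $|z_k|=1$ for $k\in I$ and $z_k=0$ for $k\notin I$, such that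
$$\tfrac12\big(\|x+tz\|_X^2+\|x-tz\|_X^2\big)\le\|x\|_X^2+\eta t^2\sum_{k\in I}w_k .$$

In the notation of Section 3, $E_X(x,tz)\le\eta t^2\sum_{k\in I}w_k$.

*Proof.* Put $M=\|x\|_\infty>0$.

**Case 1: some coordinate of $x$ is $0$.** Here a single zero coordinate works: if we take the first one, at index $n$, then the $n-1$ coordinates before it are non-zero and will push its rank to at least $n$. Precisely, let
$$n=\min\{k:x_k=0\},\quad I=\{n\},\quad z=e_n,\quad t=\min\big(\{M\}\cup\{|x_i|:i<n\}\big)>0 .$$
Since $t\le M$, we have $\|x\pm tz\|_\infty=M$. Let $J=\#\{k:|x_k|\ge t\}$. This is finite because $t>0$, and $J\ge n-1$ because $|x_i|\ge t$ for $i<n$. None of the $J$ counted indices is $n$.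

If $m\le J$, then $\sigma_m(x\pm tz)=\sigma_m(x)$. To see "$\le$", let $A$ be a maximizing set for $x\pm tz$. If $n\in A$, then $A\setminus\{n\}$ has $m-1<J$ elements, so one of the $J$ counted indices is not in $A$; replacing $n$ (modulus $t$) by it (modulus at least $t$) does not decrease the sum. So we may assume $n\notin A$, where $x\pm tz$ and $x$ agree. The inequality "$\ge$" holds because moduli have not decreased.

If $m>J$, then $\sigma_m(x\pm tz)^2\le\sigma_m(x)^2+t^2$, since $\sum_A|(x\pm tz)_k|^2\le\sum_A|x_k|^2+t^2$ for every $A$.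

Summing, and using $J+1\ge n$ with $(a_j)$ decreasing,
$$\|x\pm tz\|_X^2\le\|x\|_X^2+t^2\sum_{m>J}\alpha_m=\|x\|_X^2+t^2a_{J+1}\le\|x\|_X^2+t^2a_n=\|x\|_X^2+\eta t^2w_n .$$
Averaging over the signs gives the claim.

**Case 2: all coordinates of $x$ are non-zero.** We set up the blocks, choose a good one, and compute.

*The blocks.* As the $|x_k|$ are positive and tend to $0$, their distinct values form a sequence $M=s_0>s_1>s_2>\cdots\to0$. Let $I_l=\{k:|x_k|=s_l\}$, finite and non-empty, $N_l=|I_0|+\dots+|I_l|$, and for $l\ge1$ let $R_l=\{N_{l-1}+1,\dots,N_l\}$. So $I_l$ is the set of indices of the $l$-th block and $R_l$ the set of its ranks; both have $|I_l|$ elements.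

*A good block exists.* The sets $I_l$ ($l\ge0$) partition $\mathbb N$, the sets $R_l$ ($l\ge1$) partition $\{j:j>N_0\}$, and $(w_j)$ is decreasing, so the $N_0$ elements of $I_0$ have total weight at most $\sum_{j\le N_0}w_j$. Therefore
$$\sum_{l\ge1}\sum_{k\in I_l}w_k=W-\sum_{k\in I_0}w_k\ \ge\ W-\sum_{j\le N_0}w_j=\sum_{l\ge1}\sum_{j\in R_l}w_j .$$
Both sides are finite, so it cannot be that $\sum_{k\in I_l}w_k<\sum_{j\in R_l}w_j$ for every $l\ge1$. Fix $l\ge1$ with
$$\sum_{k\in I_l}w_k\ \ge\ \sum_{j\in R_l}w_j . \tag{4}$$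

*The direction.* Put $I=I_l$, $z=\sum_{k\in I}\frac{x_k}{|x_k|}e_k$, and choose $0<t<\min(s_{l-1}-s_l,\ s_l-s_{l+1})$. On $I$ we have $x_k\pm tz_k=(s_l\pm t)\frac{x_k}{|x_k|}$, with modulus $s_l\pm t$; off $I$ nothing changes. Since $s_{l-1}>s_l\pm t>s_{l+1}$, the order of the blocks is unchanged. As $l\ge1$, $\|x\pm tz\|_\infty=s_0=M$.

*The cost.* The $m$ largest moduli of $x\pm tz$ are those of $x$, except that the ones with rank in $R_l$ have become $s_l\pm t$. Thus $\sigma_m(x\pm tz)=\sigma_m(x)$ for $m\le N_{l-1}$, and for $m>N_{l-1}$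
$$\sigma_m(x\pm tz)^2=\sigma_m(x)^2+\min(m-N_{l-1},|I_l|)\big((s_l\pm t)^2-s_l^2\big).$$
The average of $(s_l\pm t)^2-s_l^2$ over the two signs is $t^2$. Also $\min(m-N_{l-1},|I_l|)$ is the number of $j\in R_l$ with $j\le m$. Hence
$$E_X(x,tz)=t^2\sum_{m>N_{l-1}}\alpha_m\,\#\{j\in R_l:j\le m\}=t^2\sum_{j\in R_l}\sum_{m\ge j}\alpha_m=t^2\sum_{j\in R_l}a_j=\eta t^2\sum_{j\in R_l}w_j ,$$
which is at most $\eta t^2\sum_{k\in I}w_k$ by (4). $\square$

## 7. The distance from the identity to the norm attaining operators

*Proof of Theorem 1.* Section 5 gave that $X$ and $Y$ are LUR. Let $S\in\mathcal L(X,Y)$ attain its norm at $x$, $\|x\|_X=1$, and put $\varepsilon=\|S-T\|$. Take $t,I,z$ from Lemma 2 for this $x$.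

**Step 1: compare the two excesses.** The norm of $Y$ contains the Hilbertian term $\sum_kw_k|y_k|^2$, and all its other terms have non-negative excess, so by the three facts of Section 3
$$E_Y(Sx,tSz)\ \ge\ t^2\sum_kw_k|(Sz)_k|^2\ \ge\ t^2\sum_{k\in I}w_k|(Sz)_k|^2 .$$
By (1) and Lemma 2,
$$t^2\sum_{k\in I}w_k|(Sz)_k|^2\ \le\ E_Y(Sx,tSz)\ \le\ \|S\|^2E_X(x,tz)\ \le\ \eta\|S\|^2t^2\sum_{k\in I}w_k .$$
Since $t^2\sum_{k\in I}w_k>0$, a weighted average of the numbers $|(Sz)_k|^2$, $k\in I$, is at most $\eta\|S\|^2$. Hence
$$|(Sz)_k|\le\sqrt\eta\,\|S\|\quad\text{for some }k\in I. \tag{5}$$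

**Step 2: $S$ near $T$ makes all these numbers large.** For every $k\in I$, since $Tz=z$, $|z_k|=1$ and $\|z\|_\infty=1$, (2) gives
$$|(Sz)_k|\ \ge\ |z_k|-\|(S-T)z\|_\infty\ \ge\ 1-\|(S-T)z\|_Y\ \ge\ 1-\varepsilon\|z\|_X\ \ge\ 1-\varepsilon\sqrt{1+\eta W}. \tag{6}$$

**Step 3: combine.** From (5), (6) and $\|S\|\le\|T\|+\varepsilon\le\sqrt{1+W}+\varepsilon$,
$$1-\varepsilon\sqrt{1+\eta W}\ \le\ \sqrt\eta\,\|S\|\ \le\ \sqrt\eta\,\big(\sqrt{1+W}+\varepsilon\big).$$
Solving for $\varepsilon$,
$$\varepsilon\big(\sqrt{1+\eta W}+\sqrt\eta\big)\ge1-\sqrt{\eta(1+W)},$$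
that is, $\varepsilon\ge\rho(\eta,W)$. This is positive because $\eta(1+W)<1$. So $T\notin\overline{\operatorname{NA}(X,Y)}$, and $X$ fails property A. $\blacksquare$

## 8. Sharp constants, spaces containing $c_0$, and unconditional bases

We recall what is needed for the next theorem. "$E$ contains a copy of $c_0$" means that $E$ has a closed subspace isomorphic to $c_0$; the copy is complemented if it is the range of a bounded projection on $E$.

**Definition.** $E$ has the Radon–Nikodým property (RNP) if every non-empty bounded set $D\subset E$ has slices $\{x\in D:\operatorname{Re}f(x)>\sup_D\operatorname{Re}f-\delta\}$ ($f\in E^*$, $\delta>0$) of arbitrarily small diameter.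

This is one of the standard equivalent descriptions of the RNP. It is invariant under isomorphisms, since these carry slices to slices and change diameters by at most a constant factor. The space $c_0$ fails it: let $D$ be the closed unit ball and fix a slice given by $f\in\ell_1=c_0^*$. The finitely supported vectors are dense in $D$, so the slice contains one, $x$ say; for $n$ large, $n$ is outside the support of $x$ and $|f(e_n)|$ is so small that $x\pm e_n$ belong to the slice, and they are at distance $2$.

**Definition.** A basis $(b_n)$ is boundedly complete if $\sum c_nb_n$ converges whenever its partial sums are bounded. It is unconditional if all expansions in it converge unconditionally.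

The unit vector basis of $\ell_1$ is boundedly complete; that of $c_0$ is not, because the partial sums of $\sum e_n$ have norm $1$ but the series diverges. Both are unconditional.

**Theorem 2.**

* (a) For every $\delta\in(0,1)$ there are LUR norms on $c_0$ with $\|\cdot\|_\infty\le\|\cdot\|_X\le\|\cdot\|_Y\le(1+\delta)\|\cdot\|_\infty$ such that $T=\mathrm{Id}:X\to Y$ satisfies $\operatorname{dist}(T,\operatorname{NA}(X,Y))\ge(1-\delta)\|T\|$. The constant $1$ is optimal, since $0\in\operatorname{NA}(X,Y)$ gives $\operatorname{dist}(T,\operatorname{NA}(X,Y))\le\|T\|$.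
* (b) If $E$ admits an equivalent LUR norm and has a complemented subspace isomorphic to $c_0$, then $E$ has an equivalent LUR norm failing property A. In particular this holds for every separable $E$ containing a copy of $c_0$, e.g. $C(K)$ for every infinite compact metric $K$.
* (c) For a Banach space $E$ with an unconditional basis the following are equivalent: (i) $E$ contains no copy of $c_0$; (ii) $E$ has the RNP; (iii) every equivalent norm on $E$ has property A; (iv) every equivalent LUR norm on $E$ has property A.

*Proof of (a).* We let the parameters of Theorem 1 tend to $0$. By (2) and the definition of the norms, $\|\cdot\|_\infty\le\|\cdot\|_X\le\|\cdot\|_Y$ and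
$$\|y\|_Y^2\le(1+\eta W)\|y\|_\infty^2+W\|y\|_\infty^2 ,$$
so the upper bound $(1+\delta)\|\cdot\|_\infty$ holds once $1+\eta W+W\le(1+\delta)^2$. As $\eta,W\to0$ we have $\rho(\eta,W)\to1$ and $\sqrt{1+W}\to1$, so for small $\eta,W$ also $\eta(1+W)<1$ and $\rho(\eta,W)\ge(1-\delta)\sqrt{1+W}\ge(1-\delta)\|T\|$. Theorem 1 gives the rest. The zero operator attains its norm, so the distance never exceeds $\|T\|$. $\square$

*Proof of (b).*

**Step 1: the norm.** Let $Z$ be the kernel of a bounded projection of $E$ onto a copy of $c_0$. Up to isomorphism $E=c_0\oplus Z$. Let $\|\cdot\|_Z$ be the restriction to $Z$ of an equivalent LUR norm on $E$; it is LUR, since the definition only involves vectors of the subspace. Take $W=1$, $\eta=\frac1{16}$, the corresponding $X,Y$, and norm $E$ by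
$$\|(u,v)\|^2=\|u\|_X^2+\|v\|_Z^2 .$$
This is an equivalent norm.

**Step 2: it is LUR.** Let $\|(u,v)\|=\|(u_k,v_k)\|=1$ and $\|(u+u_k,v+v_k)\|\to2$. Then
$$\big(2\|u\|_X^2+2\|u_k\|_X^2-\|u+u_k\|_X^2\big)+\big(2\|v\|_Z^2+2\|v_k\|_Z^2-\|v+v_k\|_Z^2\big)\to0,$$
and both brackets are non-negative by (3), so both tend to $0$. By (3), $\|u_k\|_X\to\|u\|_X$, and then $\|u+u_k\|_X\to2\|u\|_X$. If $u=0$, this says $u_k\to0=u$. If $u\ne0$, put $u'=u/\|u\|_X$ and, for large $k$, $u_k'=u_k/\|u_k\|_X$. Then
$$\|u'+u'_k\|_X\ \ge\ \frac{\|u+u_k\|_X}{\|u\|_X}-\Big|\frac1{\|u_k\|_X}-\frac1{\|u\|_X}\Big|\,\|u_k\|_X\ \longrightarrow\ 2 ,$$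
so $u'_k\to u'$ because $X$ is LUR, and $u_k=\|u_k\|_Xu_k'\to u$. The same argument in $Z$ gives $v_k\to v$.

**Step 3: property A fails.** Let $\tilde T:E\to Y$, $\tilde T(u,v)=u$. As $\|u\|_X\le\|(u,v)\|$ with equality for $v=0$, $\|\tilde T\|=\|T\|\in[1,\sqrt2]$. We claim that no norm attaining operator is at distance less than $\frac12$ from $\tilde T$. Suppose $\|S-\tilde T\|=\varepsilon<\frac12$ and $S$ attains its norm at a unit vector $(x,v)$.

The new point is that $x$ might be $0$, where Lemma 2 does not apply. If $x=0$, then $\tilde T(0,v)=0$, so $\|S\|=\|S(0,v)\|_Y=\|(S-\tilde T)(0,v)\|_Y\le\varepsilon<\frac12$, whereas $\|S\|\ge\|\tilde T\|-\varepsilon\ge1-\varepsilon>\frac12$, a contradiction. So $x\ne0$.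

Apply Lemma 2 to $x$. Since the $Z$-component does not move,
$$E_E\big((x,v),(tz,0)\big)=E_X(x,tz)\le\eta t^2\sum_{k\in I}w_k .$$
Exactly as in Step 1 of Section 7, inequality (1) for $S:E\to Y$ gives
$$t^2\sum_{k\in I}w_k|(S(z,0))_k|^2\le E_Y\big(S(x,v),tS(z,0)\big)\le\|S\|^2\eta t^2\sum_{k\in I}w_k ,$$
so $|(S(z,0))_k|\le\sqrt\eta\,\|S\|$ for some $k\in I$. As in (6), since $\tilde T(z,0)=z$ and $\|(z,0)\|=\|z\|_X\le\sqrt{1+\eta W}$, we have $|(S(z,0))_k|\ge1-\varepsilon\sqrt{1+\eta W}$. With $\|S\|\le\sqrt{1+W}+\varepsilon$ we arrive, as in Step 3 of Section 7, at $\varepsilon\ge\rho(\frac1{16},1)>\frac12$, a contradiction.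

**Step 4: the separable case.** If $E$ is separable and contains $c_0$, the copy of $c_0$ is complemented by Sobczyk's theorem, and $E$ has an equivalent LUR norm by Kadec's theorem; so the first part applies. Let $K$ be an infinite compact metric space. Then $C(K)$ is separable. It contains $c_0$: as $K$ is infinite and compact, it has a non-isolated point $p$, and there are points $p_n\to p$ whose distances $r_n=d(p_n,p)$ decrease strictly to $0$. Choose $\delta_n>0$ so that the intervals $(r_n-\delta_n,r_n+\delta_n)$ are pairwise disjoint, and let $f_n(y)=\max\big(0,\,1-|d(y,p)-r_n|/\delta_n\big)$. These continuous functions have norm one, since $f_n(p_n)=1$, and the sets where they are non-zero are pairwise disjoint. So $\|\sum_{n\le N}c_nf_n\|=\max_{n\le N}|c_n|$, and their closed span is isometric to $c_0$. $\square$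

*Proof of (c).* We go around the cycle.

**(i)⇒(ii).** By a theorem of James, an unconditional basis of a space not containing $c_0$ is boundedly complete. A space with a boundedly complete basis is isomorphic to a dual space, which is separable since a space with a basis is separable. Separable dual spaces have the RNP (Dunford–Pettis), and the RNP is an isomorphic invariant.

**(ii)⇒(iii).** By isomorphic invariance, $E$ has the RNP under every equivalent norm, and spaces with the RNP have property A (Bourgain, *On dentability and the Bishop–Phelps property*, Israel J. Math. 28 (1977)).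

**(iii)⇒(iv).** This is trivial.

**(iv)⇒(i).** Suppose $E$ contains a copy of $c_0$. Having a basis, $E$ is separable, so (b) provides an equivalent LUR norm on $E$ that fails property A, contrary to (iv). $\blacksquare$
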